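\title{A counterexample to Lipman's conjecture on adjoints of powers of an ideal}

\begin{abstract}
Lipman conjectured that $\operatorname{adj}(I^{n+1})=I\operatorname{adj}(I^n)$ for every nonzero ideal $I$ of a regular local ring and every $n\ge \ell(I)-1$, where $\operatorname{adj}$ is the adjoint and $\ell(I)$ the analytic spread. We show that this fails in every characteristic $p>0$ and every dimension $d\ge4$, for a three-generated ideal of analytic spread $3$ in a localized polynomial ring over an algebraically closed field. One generator of the ideal is the equation of the cone over a surface built from Raynaud's counterexample to Kodaira vanishing, and the failure is detected after reduction modulo this generator. We also prove the conjecture when $\ell(I)=1$, and when $\ell(I)=2$, the ring is essentially of finite type over a perfect field, and $I$ becomes invertible on a regular projective birational model.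
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $(R,\mathfrak m)$ is a regular local ring with infinite residue field and fraction field $K$. A \emph{prime divisor} of $R$ is a discrete valuation $v$ of $K$ whose valuation ring $R_v$ contains $R$ and is essentially of finite type over $R$, that is, a localization of a finitely generated $R$-algebra. The \emph{Jacobian ideal} $J_{R_v/R}$ is the $0$-th Fitting ideal of the module of K\"ahler differentials $\Omega^1_{R_v/R}$: if $R_v^{a}\to R_v^{c}\to\Omega^1_{R_v/R}\to0$ is a presentation, then $J_{R_v/R}$ is generated by the $c\times c$ minors of the first map. For a nonzero ideal $I$ of $R$ put $v(I)=\min\{v(a)\mid a\in I\}$. The \emph{adjoint} of $I$ is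
\[
\operatorname{adj}(I)=\bigcap_{v}\{r\in K\mid v(r)\ge v(I)-v(J_{R_v/R})\},
\]
where $v$ runs through all prime divisors of $R$.

The conditions $v(r)\ge v(I)$ hold for every element of the integral closure $\overline I$, and the adjoint relaxes each of them by the order of vanishing along $v$ of a Jacobian determinant. For a height-one prime $\mathfrak p$ the ring $R_{\mathfrak p}$ is the valuation ring of a prime divisor with $\Omega^1_{R_{\mathfrak p}/R}=0$, so there the correction is zero. Since $R$ is the intersection of these rings, $\operatorname{adj}(I)\subseteq R$ and $\operatorname{adj}(R)=R$. The ideal $\operatorname{adj}(I)$ is complete, that is, integrally closed, and $I\subseteq\overline I\subseteq\operatorname{adj}(I)$. From $v(II')=v(I)+v(I')$ we obtain two rules: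
\begin{equation}\label{eq:rules}
\operatorname{adj}(fI)=f\operatorname{adj}(I)\quad(0\ne f\in R),\qquad I\operatorname{adj}(I^n)\subseteq\operatorname{adj}(I^{n+1})\quad(n\ge0).
\end{equation}

For which $n$ is the second inclusion an equality? If $I$ is principal, the first rule says: for all $n\ge0$. If $I=\mathfrak m$ is the maximal ideal of $k[x_1,\dots,x_d]_{(x_1,\dots,x_d)}$ with $k$ perfect and $d\ge2$, then $\operatorname{adj}(\mathfrak m^n)=\mathfrak m^{n-d+1}$, read as $R$ when the exponent is not positive (Example~\ref{ex:max}); so equality holds exactly for $n\ge d-1$. The invariant that equals $1$ in the first case and $d$ in the second is the \emph{analytic spread} $\ell(I)$, the Krull dimension of the fiber cone $\bigoplus_{n\ge0}I^n/\mathfrak mI^n$. The Proj of the fiber cone is the closed fiber of the blow-up $\operatorname{Proj}R[It]\to\operatorname{Spec}R$, so $\ell(I)-1$ is the dimension of that fiber, and $\ell(I)$ is at most the number of generators of $I$. A \emph{reduction} of $I$ is an ideal $J\subseteq I$ with $JI^s=I^{s+1}$ for some $s$. Because the residue field is infinite, $I$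 has a reduction generated by $\ell(I)$ elements (Northcott--Rees). The problem, posed in \cite{DDV} in this form, is to prove or disprove the following.

\medskip
\noindent\textbf{Conjecture} (Lipman)\textbf{.} \emph{Let $I$ be a nonzero ideal of $R$. Then $\operatorname{adj}(I^{n+1})=I\operatorname{adj}(I^n)$ for all $n\ge\ell(I)-1$.}
\medskip

The statement holds when $R$ is two-dimensional (Lipman) and when $R$ is essentially of finite type over a field of characteristic zero (Cutkosky). The following computation explains the bound $\ell(I)-1$. Let $R$ be essentially of finite type over a perfect field, and suppose that $L=I\mathcal O_Y$ is invertible on a regular scheme $Y$, projective and birational over $\operatorname{Spec}R$. Then $\operatorname{adj}(I^n)\cong H^0(Y,L^n\omega_Y)$ (Lemmas~\ref{lem:forms} and~\ref{lem:sandwich}). The $\ell=\ell(I)$ generators of a reduction of $I$ generate $L$, so their Koszul complex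
\[
0\to L^{n+1-\ell}\omega_Y\to\dots\to (L^{n-1}\omega_Y)^{\binom{\ell}{2}}\to (L^n\omega_Y)^{\ell}\to L^{n+1}\omega_Y\to0
\]
is exact. Cutting it into short exact sequences, we see that the last map is onto on global sections as soon as $H^i(Y,L^{n-i}\omega_Y)=0$ for $1\le i\le\ell-1$. The condition $n\ge\ell-1$ says that all exponents $n-i$ are nonnegative, so that these are vanishing statements of Kodaira type for the globally generated sheaf $L$. One therefore expects the conjecture where such vanishing holds. In positive characteristic Kodaira vanishing fails \cite{Raynaud}, but this alone decides nothing: the failure has to be realized over a \emph{regular} base, and it has to survive in the adjoint ideals. We show that it can be, and does.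

\begin{theorem}\label{thm:main}
Let $p$ be a prime, $k$ an algebraically closed field of characteristic $p$, $d\ge4$, and $R=k[x_0,x_1,x_2,x_3,z_1,\dots,z_r]_{(x,z)}$ with $r=d-4$. There is an ideal $I=(h,a_1,a_2)\subset R$ with $\ell(I)=3$ such that $\operatorname{adj}(I^{n+1})\ne I\operatorname{adj}(I^n)$ for some $n\ge2=\ell(I)-1$.
\end{theorem}

Thus the conjecture is false. For smaller analytic spread there is the following complement, which is not used in the proof of Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:small}
Let $I$ be a nonzero ideal of $R$.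
\begin{enumerate}
\item[(i)] If $\ell(I)=1$, the conjecture holds for $I$.
\item[(ii)] Let $R$ be essentially of finite type over a perfect field, and suppose that there is a regular integral scheme $Y$, projective and birational over $\operatorname{Spec}R$, with $I\mathcal O_Y$ invertible. If $\ell(I)=2$, the conjecture holds for $I$.
\end{enumerate}
\end{theorem}

We make no claim about mixed characteristic, or about dimension $3$ in positive characteristic, beyond what Theorem~\ref{thm:small} covers.

The idea of the counterexample is to reduce modulo the generator $h$. What remains is a question about the two generators $a_1,a_2$ over the hypersurface ring $A=R/hR$, which, unlike $R$, may be singular. On a regular model $D$ of $A$ the Koszul complex has three terms, and the obstruction to the conjectured equality is a class in $H^1(D,\omega_D)$ killed by $a_1$ and $a_2$. When $A$ is the cone over a surface $F\subset\mathbb P^3$ with resolution $S$, this group is assembled from the groups $H^1(S,\omega_S\otimes H^j)$, $j\ge1$, where $H$ is the hyperplane class, and these can be nonzero in characteristic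 $p$. Section~\ref{sec:forms} rewrites adjoints in terms of differential forms, and Section~\ref{sec:koszul} proves Theorem~\ref{thm:small}. Section~\ref{sec:hyper} carries out the reduction modulo $h$ and isolates three cohomological conditions that force the equality to fail. Section~\ref{sec:surface} turns Raynaud's surface into a suitable $F\subset\mathbb P^3$, and Section~\ref{sec:cone} verifies the three conditions on the cone and computes $\ell(I)$.

\section{Adjoints and differential forms}\label{sec:forms}

In Sections \ref{sec:forms}--\ref{sec:hyper}, except in the proof of Theorem~\ref{thm:small}(i), $k$ is a perfect field, $R$ is essentially of finite type over $k$, and $d=\operatorname{trdeg}_kK$. A \emph{variety} is an integral separated scheme of finite type over $k$. A \emph{model} of $R$ is an integral scheme, projective and birational over $\operatorname{Spec}R$. We use the following standard facts.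

\begin{enumerate}
\item[(F1)] \emph{Differentials.} Over a perfect field, regular and smooth are the same for schemes of finite type. Hence a regular local ring $\mathcal O$ essentially of finite type over $k$ is a local ring of a smooth variety, and $\Omega_{\mathcal O/k}$ is free of rank $\operatorname{trdeg}_k\operatorname{Frac}\mathcal O$. In particular $\dim_F\Omega_{F/k}=\operatorname{trdeg}_kF$ for a finitely generated field extension $F$ of $k$.
\item[(F2)] \emph{Spreading out.} Write $R=\mathcal O_{\mathcal X,x}$ with $\mathcal X$ a smooth affine variety of dimension $d$. If $Y\subseteq\mathbb P^N_R$ is a model and $\mathcal Y$ is its closure in $\mathbb P^N_{\mathcal X}$, then $Y=\mathcal Y\times_{\mathcal X}\operatorname{Spec}R$, and the local rings of $Y$ are local rings of the $d$-dimensional variety $\mathcal Y$. Consequently $\operatorname{trdeg}_k\kappa(y)=d-\dim\mathcal O_{Y,y}$ for $y\in Y$, the sheaf $\Omega_{Y/k}$ is coherent, the regular locus $U\subseteq Y$ is open, and $\omega_U=\Omega^d_{U/k}$ is an invertible subsheaf of the constant sheaf $\Omega^d_{K/k}$.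
\item[(F3)] \emph{Centers.} By the valuative criterion of properness, every prime divisor $v$ has a center on a model $Y$: a point $y$ with $\mathcal O_{Y,y}\subseteq R_v$ and $\mathfrak m_y\subseteq\mathfrak m_v$. Conversely, if $y$ is a regular point of codimension one, then $\mathcal O_{Y,y}$ is the valuation ring of a prime divisor.
\item[(F4)] \emph{Residues.} Let $D$ be a regular prime divisor in a regular open subset $U$ of a model, and $w$ a local equation of $D$ at a point $y$. By (F1), $\Omega_{\mathcal O_{D,y}/k}=(\Omega_{\mathcal O_{U,y}/k}\otimes\mathcal O_{D,y})/(dw)$ is free of rank $d-1$. It is generated by exact forms, so it has a basis $d\bar w_2,\dots,d\bar w_d$; lifting the $\bar w_i$, Nakayama's lemma shows that $dw,dw_2,\dots,dw_d$ is a basis of $\Omega_{\mathcal O_{U,y}/k}$. With $\omega_D=\Omega^{d-1}_{D/k}$, the rule $\operatorname{Res}_D\big(\frac{dw}{w}\wedge\eta\big)=\eta|_D$ defines an $\mathcal O_U$-linear map, independent of $w$ because $d(uw)/(uw)=dw/w+du/u$ for a unit $u$, and the sequence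
\[
0\to\omega_U\to\omega_U(D)\xrightarrow{\operatorname{Res}_D}\omega_D\to0
\]
is exact. The residue commutes with localization and $\omega_D\subseteq\Omega^{d-1}_{K(D)/k}$, so it can be computed in the local ring of the generic point of $D$.
\end{enumerate}

Fix a generator $\varpi$ of the free rank-one module $\Omega^d_{R/k}$. For a prime divisor $v$ put $\Lambda_v=\Omega^d_{R_v/k}$; by (F1) this is a free $R_v$-submodule of rank one of $\Omega^d_{K/k}$. Passing from the function $r$ to the form $r\varpi$ absorbs the Jacobian term.

\begin{lemma}\label{lem:forms}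
For a nonzero ideal $I$ and $m\ge0$,
\[
\operatorname{adj}(I^m)\,\varpi=W_m:=\{\eta\in\Omega^d_{K/k}\mid\eta\in I^m\Lambda_v\text{ for all prime divisors }v\}.
\]
\end{lemma}

\begin{proof}
In the exact sequence $\Omega_{R/k}\otimes_RR_v\to\Omega_{R_v/k}\to\Omega_{R_v/R}\to0$ the first two modules are free of rank $d$. So $J_{R_v/R}$ is generated by the determinant of the first map, which means $R_v\varpi=J_{R_v/R}\Lambda_v$. Hence $r\varpi\in I^m\Lambda_v$ if and only if $v(r)+v(J_{R_v/R})\ge v(I^m)$.
\end{proof}

The definition of $W_m$ involves all prime divisors. A single model on which $I$ is invertible bounds $W_m$ from both sides, and the bounds agree when the model is regular.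

\begin{lemma}\label{lem:sandwich}
Let $Y$ be a model with $L=I\mathcal O_Y$ invertible, let $U$ be its regular locus, and let $N_Y$ be the image of $\Omega^d_{Y/k}$ in the constant sheaf $\Omega^d_{K/k}$. Then $N_Y$ is coherent, $N_Y|_U=\omega_U$, and
\[
H^0(Y,L^mN_Y)\subseteq W_m\subseteq H^0(U,L^m\omega_U)\qquad(m\ge0).
\]
If $Y$ is regular, then $W_m=H^0(Y,L^m\omega_Y)$.
\end{lemma}

\begin{proof}
The assertions on $N_Y$ follow from (F2). Let $\eta\in H^0(Y,L^mN_Y)$ and let $v$ have center $y$. The stalk $N_{Y,y}$ is spanned over $\mathcal O_{Y,y}$ by forms $dr_1\wedge\dots\wedge dr_d$ with $r_i\in\mathcal O_{Y,y}\subseteq R_v$, so $N_{Y,y}\subseteq\Lambda_v$ and $\eta\in I^mN_{Y,y}\subseteq I^m\Lambda_v$. Now let $\eta\in W_m$. A codimension-one point $y$ of $U$ gives a prime divisor with $\Lambda_v=\omega_{U,y}$, so $\eta\in(L^m\omega_U)_y$. A rational section of an invertible sheaf on a normal scheme that is regular in codimension one is regular.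
\end{proof}

\begin{example}\label{ex:max}
Let $R=k[x_1,\dots,x_d]_{(x_1,\dots,x_d)}$ with $d\ge2$ and $I=\mathfrak m$. The fiber cone is a polynomial ring in $d$ variables, so $\ell(\mathfrak m)=d$. The blow-up $Y$ of $\mathfrak m$ is regular, and $L=\mathcal O_Y(-E)$ with $E$ the exceptional divisor. In the chart $x_i=x_1y_i$ $(i\ge2)$ the divisor $E$ is $\{x_1=0\}$ and
\[
\varpi=dx_1\wedge\dots\wedge dx_d=x_1^{d-1}\,dx_1\wedge dy_2\wedge\dots\wedge dy_d,
\]
so $\omega_Y=\mathcal O_Y((d-1)E)\,\varpi$. By Lemma~\ref{lem:sandwich}, $r\in\operatorname{adj}(\mathfrak m^n)$ if and only if $r\in R$ and $\operatorname{ord}_E(r)\ge n-d+1$. On $R$ the valuation $\operatorname{ord}_E$ is the $\mathfrak m$-adic order, so $\operatorname{adj}(\mathfrak m^n)=\mathfrak m^{n-d+1}$. For $n\le d-2$ we have $\operatorname{adj}(\mathfrak m^{n+1})=R\ne\mathfrak m\operatorname{adj}(\mathfrak m^n)$, so the bound $\ell(I)-1$ in the conjecture cannot be lowered.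
\end{example}

\section{Two generators: the Koszul sequence}\label{sec:koszul}

Both theorems rest on the Koszul complex of two sections.

\begin{lemma}\label{lem:koszul}
Let $Z$ be a scheme, $\mathcal L$ an invertible sheaf generated by global sections $s_1,s_2$, and $\mathcal F$ an $\mathcal O_Z$-module. Then
\begin{equation}\label{eq:koszul}
0\to\mathcal F\otimes\mathcal L^{-1}\xrightarrow{(s_2,-s_1)}\mathcal F^{2}\xrightarrow{(s_1,s_2)}\mathcal F\otimes\mathcal L\to0
\end{equation}
is exact. Consequently:
\begin{enumerate}
\item[(a)] if $\mu_1,\mu_2\in H^0(Z,\mathcal F)$ and $s_1\mu_1+s_2\mu_2=0$, then $\mu_1=s_2\mu$ and $\mu_2=-s_1\mu$ for some $\mu\in H^0(Z,\mathcal F\otimes\mathcal L^{-1})$;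
\item[(b)] $H^0(Z,\mathcal F\otimes\mathcal L)\big/\big(s_1H^0(Z,\mathcal F)+s_2H^0(Z,\mathcal F)\big)$ is isomorphic to the group of classes $\xi\in H^1(Z,\mathcal F\otimes\mathcal L^{-1})$ with $s_1\xi=s_2\xi=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Where $s_1$ generates $\mathcal L$, trivialize $\mathcal L$ by $s_1$; the maps become $\mu\mapsto(s_2\mu,-\mu)$ and $(\mu_1,\mu_2)\mapsto\mu_1+s_2\mu_2$, and the sequence is split exact. The same holds where $s_2$ generates, with the indices exchanged. Parts (a) and (b) are read off the long exact cohomology sequence.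
\end{proof}

For part (ii) of Theorem~\ref{thm:small}, and nowhere else, we need the following vanishing theorem.

\begin{theorem}[Chatzistamatiou--R\"ulling \cite{CR}]\label{thm:CR}
If $f\colon\mathcal Y\to\mathcal X$ is a proper birational morphism between smooth integral schemes over a perfect field, then $R^if_*\omega_{\mathcal Y}=0$ for $i>0$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
Let $J$ be a reduction of $I$ with $\ell(I)$ generators, say $JI^s=I^{s+1}$. By \eqref{eq:rules} it suffices to show $\operatorname{adj}(I^{n+1})\subseteq J\operatorname{adj}(I^n)$ for $n\ge\ell(I)-1$.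

(i) Let $J=(f)$. From $v(f)+s\,v(I)=(s+1)v(I)$ we get $v(f)=v(I)$, hence $v(I^{n+1})=v(fI^n)$, for all $v$. The adjoint of an ideal depends only on its values, so $\operatorname{adj}(I^{n+1})=\operatorname{adj}(fI^n)=f\operatorname{adj}(I^n)$ for all $n\ge0$.

(ii) Let $J=(f_1,f_2)$ and $L=I\mathcal O_Y$. Canceling the invertible sheaf $L^s$ in $JL^s=L^{s+1}$ gives $J\mathcal O_Y=L$. So $f_1,f_2$ define $\rho\colon Y\to\mathbb P^1_R$ with $\rho^*\mathcal O(1)=L$ and $\rho^*T_i=f_i$. Put $\mathcal G=\rho_*\omega_Y$. By Lemma~\ref{lem:sandwich} and the projection formula, $W_n=H^0(Y,L^n\omega_Y)=H^0(\mathbb P^1_R,\mathcal G(n))$.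

We first show $H^1(Y,\omega_Y)=0$. Spread $Y$ out to $\mathcal Y\to\mathcal X$ as in (F2). The singular locus of $\mathcal Y$ is closed, so its image in $\mathcal X$ is closed by properness, and the image misses $x$ because the points of $\mathcal Y$ over $x$ are points of the regular scheme $Y$. After shrinking $\mathcal X$, both $\mathcal X$ and $\mathcal Y$ are smooth, and Theorem~\ref{thm:CR} and flat base change give the claim. By the Leray spectral sequence $H^1(\mathbb P^1_R,\mathcal G)$ injects into $H^1(Y,\omega_Y)$, so it vanishes.

Apply \eqref{eq:koszul} to $\mathcal F=\mathcal G(n)$ and the coordinates $T_1,T_2$ of $\mathbb P^1_R$. Since $\mathbb P^1_R$ is covered by two affine open sets, $H^2$ of a quasi-coherent sheaf vanishes, so $H^1(\mathcal G(n))^2\to H^1(\mathcal G(n+1))$ is onto. By induction $H^1(\mathcal G(n))=0$ for all $n\ge0$. For $n\ge1$, Lemma~\ref{lem:koszul}(b) embeds $W_{n+1}/(f_1W_n+f_2W_n)$ in $H^1(\mathcal G(n-1))=0$. Thus $\operatorname{adj}(I^{n+1})=J\operatorname{adj}(I^n)$ for $n\ge1$.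
\end{proof}

The geometric input in (ii) is $H^1(Y,\omega_Y)=0$, which Theorem~\ref{thm:CR} provides because the base is regular. A third generator $h$ lets us run the same Koszul argument over the base $R/hR$, where that theorem does not apply.

\section{Reduction modulo one generator}\label{sec:hyper}

\subsection{The maximal ideal in dimension three}\label{sub:toy}

The mechanism is visible in the smallest case of analytic spread $3$. Let $R=k[x,y,z]_{(x,y,z)}$, $I=(x,y,z)$, $h=x$, and $A=R/hR=k[y,z]_{(y,z)}$ with maximal ideal $\mathfrak n$. By Example~\ref{ex:max}, $\operatorname{adj}(I^m)=I^{m-2}$. Its image in $A$ is $\mathfrak n^{m-2}$, which by the same example is the adjoint of $\mathfrak n^{m-1}$ in $A$ for $m\ge1$. The shift of the exponent is explained by residues. Let $Y$ be the blow-up of $I$, $L=I\mathcal O_Y$, and $D\subset Y$ the strict transform of $\{x=0\}$; it is the blow-up of $\mathfrak n$. As a section of $L$, the element $h$ vanishes exactly on $D$. So for $\eta=r\,dx\wedge dy\wedge dz\in H^0(Y,L^m\omega_Y)$ the form $\eta/h$ lies in $L^{m-1}\omega_Y(D)$, and its residue $\bar r\,dy\wedge dz$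 lies in
\[
M_m=H^0(D,\mathfrak a^{m-1}\omega_D)=\mathfrak n^{m-2}\,dy\wedge dz,\qquad\mathfrak a=\mathfrak n\mathcal O_D .
\]
Here every element of $M_m$ is such a residue. Therefore $\operatorname{adj}(I^{n+1})=I\operatorname{adj}(I^n)$ implies $M_{n+1}=yM_n+zM_n$, and by Lemma~\ref{lem:koszul}(b) the obstruction to the latter equality consists of the classes in $H^1(D,\mathfrak a^{n-2}\omega_D)$ killed by $y$ and $z$.

These groups can be computed. The scheme $D$ is a localization of $\operatorname{Spec}_{\mathbb P^1}\bigoplus_{j\ge0}\mathcal O(j)$, with affine projection $q$ to $\mathbb P^1$. We have $\mathfrak a\cong q^*\mathcal O(1)$ and, by Example~\ref{ex:max}, $\omega_D=\mathfrak a^{-1}dy\wedge dz\cong q^*\mathcal O(-1)$. So $H^1(D,\mathfrak a^{n-2}\omega_D)$ is the localization of $\bigoplus_{j\ge0}H^1(\mathbb P^1,\mathcal O(n-3+j))$. For $n=1$ this is $H^1(\mathbb P^1,\mathcal O(-2))=k$, which matches $M_2/\mathfrak nM_1=A/\mathfrak n$. For $n\ge2$ it is zero. At the threshold $n=2=\ell(I)-1$ the group is $H^1(D,\omega_D)$, the localization of $\bigoplus_{j\ge1}H^1(\mathbb P^1,\omega_{\mathbb P^1}(j))$.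

A counterexample needs a hypersurface for which this group has a nonzero class killed by two sections. For a cone over a curve the summands $H^1(\omega\otimes H^j)$ vanish for degree reasons. So we take a cone over a surface; it is a hypersurface in a space of dimension $4$, and this is the source of the bound $d\ge4$ in Theorem~\ref{thm:main}.

\subsection{The setting}\label{sub:setting}

Let $h\in R$ be a prime element, $A=R/hR$, $K_A=\operatorname{Frac}A$, and let $f\colon X\to\operatorname{Spec}R$ be a regular model. Over $\operatorname{Spec}R_{(h)}$ the map $f$ is an isomorphism: the valuative criterion gives a section there, which is a closed immersion onto an integral scheme whose image contains the generic point. So exactly one prime divisor $D\subset X$ dominates $V(h)$, the \emph{strict transform}; its generic point has local ring $R_{(h)}$, and $K(D)=K_A$. Write $\operatorname{div}_X(h)=D+E$. Then $E$ is effective, and the closed set $f(E)$ does not contain $V(h)$.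

Assume that $D$ is regular. Let $\mathcal L$ be an invertible sheaf on $D$ generated by two nonzero sections $s_1,s_2$, and let $\psi=[s_1:s_2]\colon D\to\mathbb P^1_R$. We consider three conditions.
\begin{enumerate}
\item[(V1)] $H^1(X,\omega_X)=0$.
\item[(V2)] $R^1\psi_*\omega_D=0$.
\item[(N)] There is a nonzero class $\xi\in H^1(D,\omega_D)$ with $s_1\xi=s_2\xi=0$ in $H^1(D,\omega_D\otimes\mathcal L)$.
\end{enumerate}
Condition (N) is the obstruction found in \S\ref{sub:toy}. Conditions (V1) and (V2) will serve to lift forms from $D$ to elements of adjoint ideals.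

We want an ideal $I=(h,a_1,a_2)$ whose restriction to $D$ is the pair $(\mathcal L;s_1,s_2)$. Choose $a_1,a_2\in R\setminus hR$ with
\begin{equation}\label{eq:choice}
\bar a_1/\bar a_2=s_1/s_2\ \text{ in }K_A,\qquad a_1,a_2\in H^0(X,\mathcal O_X(-E)).
\end{equation}
Such elements exist. Write $s_1/s_2=\alpha_1/\alpha_2$ with $0\ne\alpha_i\in A$ and lift $\alpha_i$ to $\tilde a_i\in R$. Since $f(E)\not\supseteq V(h)$, some $g\in R\setminus hR$ vanishes on $f(E)$; as $X$ is noetherian, $g^N\in H^0(X,\mathcal O_X(-E))$ for some $N$; take $a_i=g^N\tilde a_i$. Put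
\[
I=(h,a_1,a_2),\qquad\mathfrak a=(a_1,a_2)\mathcal O_D\subseteq\mathcal O_D .
\]
The rational section $\phi=\bar a_1/s_1=\bar a_2/s_2$ of $\mathcal L^{-1}$ is nonzero, and multiplication by $\phi$ maps $\mathcal L=(s_1,s_2)$ isomorphically onto $\mathfrak a$, with $s_i\mapsto\bar a_i$. From now on we identify $\mathcal L$ with $\mathfrak a$ and $s_i$ with $\bar a_i$.

\begin{proposition}\label{prop:criterion}
If {\rm(V1)}, {\rm(V2)} and {\rm(N)} hold, then $\operatorname{adj}(I^{n+1})\ne I\operatorname{adj}(I^n)$ for some $n\ge2$.
\end{proposition}

The proof occupies the rest of this section.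

\subsection{A model on which $I$ is invertible}\label{sub:Y}

The second condition in \eqref{eq:choice} makes all three generators divisible by the equation of $E$, so $I\mathcal O_X=\mathcal O_X(-E)\,\mathfrak b$ for an ideal sheaf $\mathfrak b$. If $\varepsilon$ and $w=h/\varepsilon$ are local equations of $E$ and $D$, then $\mathfrak b=(w,a_1/\varepsilon,a_2/\varepsilon)$. The function $\varepsilon|_D$ is nonzero on the integral scheme $D$, and $\varepsilon\cdot\mathfrak b\mathcal O_D=\mathfrak a$ is invertible. Hence $\mathfrak b\mathcal O_D$ is invertible and defines an effective Cartier divisor $\Gamma$ on $D$, possibly empty. Since $w\in\mathfrak b$, we have $\mathfrak b=\mathcal O_X$ off $\Gamma$. Near a point of $\Gamma$ we have $\mathfrak b=(w,\gamma)$, where $\gamma$ lifts a local equation of $\Gamma$ in $D$, and $w,\gamma$ is a regular sequence. In \S\ref{sub:toy}, with $X$ the blow-up of $I$ and $(a_1,a_2)=(y,z)$, the divisor $\Gamma$ is empty.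

Let $Y$ be the blow-up of $X$ along $\mathfrak b$. It is a model of $R$, and $L=I\mathcal O_Y$ is invertible and generated by $h,a_1,a_2$. Let $\rho=[h:a_1:a_2]\colon Y\to\mathbb P^2_R$, with coordinates $T_0,T_1,T_2$, and let $\iota\colon\mathbb P^1_R\to\mathbb P^2_R$ be the inclusion of the line $\{T_0=0\}$.

\begin{lemma}\label{lem:Y}
Let $D_Y=\rho^{-1}(T_0=0)$ be the zero divisor of $h$ as a section of $L$. Then $D_Y\to X$ is an isomorphism onto $D$, and $Y$ is regular at every point of $D_Y$. Identifying $D_Y$ with $D$, the restriction map $L|_D\to\mathfrak a$ is an isomorphism and $\rho|_D=\iota\circ\psi$.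
\end{lemma}

\begin{proof}
Off $\Gamma$ we have $Y=X$ and $L=(\varepsilon)$, so $h=\varepsilon w$ vanishes on $D$ as a section of $L$. Let $\operatorname{Spec}\mathcal O$ be an affine neighborhood of a point of $\Gamma$ on which $\mathfrak b=(w,\gamma)$. For a regular sequence the Rees algebra is $\mathcal O[T,T']/(\gamma T-wT')$, so there are two charts. In the chart $\mathcal O[\tau]/(\gamma\tau-w)$ we have $L=(\varepsilon\gamma)$ and $h=\varepsilon\gamma\tau$, so $D_Y=\{\tau=0\}=\operatorname{Spec}\mathcal O/(w)$. In the chart $\mathcal O[\tau']/(w\tau'-\gamma)$ we have $L=(\varepsilon w)=(h)$, so $D_Y$ does not meet it. This proves the first claim. A noetherian local ring is regular if its quotient by a nonzerodivisor in the maximal ideal is regular, so $Y$ is regular along the regular Cartier divisor $D_Y$. The image of the ideal $L$ in $\mathcal O_D$ is $I\mathcal O_D=\mathfrak a$, so $L|_D\to\mathfrak a$ is a surjection of invertible sheaves, hence an isomorphism. It sends $h,a_1,a_2$ to $0,s_1,s_2$.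
\end{proof}

We have no control over $\Gamma$, and $Y$ may be singular away from $D$: if $\gamma=t^2$ with $w,t$ part of a regular system of parameters, the second chart $w\tau'=t^2$ is singular. We do not resolve $Y$. The price is that Lemma~\ref{lem:sandwich} only bounds $W_m$ instead of computing it. Let $U\supseteq D$ be the regular locus of $Y$ and $N=N_Y$.

\subsection{The images of the adjoints in $A$}\label{sub:res}

Let $\varpi_A=\operatorname{Res}_D(\varpi/h)\in\Omega^{d-1}_{K_A/k}$. It is computed in $R_{(h)}$, the common local ring of $X$ and $Y$ at the generic point of $D$, and it is nonzero because $\varpi$ generates $\Omega^d_{R_{(h)}/k}$. For $r\in R$ we have $\operatorname{Res}_D(r\varpi/h)=\bar r\,\varpi_A$: the map $\eta\mapsto\operatorname{Res}_D(\eta/h)$ is reduction modulo $h$. For $m\ge1$ define submodules of $\Omega^{d-1}_{K_A/k}$ by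
\[
Q_m=\{\operatorname{Res}_D(\eta/h)\mid\eta\in W_m\}=\overline{\operatorname{adj}(I^m)}\,\varpi_A,\qquad M_m=H^0(D,\mathfrak a^{m-1}\omega_D),
\]
where the bar denotes the image in $A$. On $Y$ we have $h^{-1}L=\mathcal O_Y(D)$ inside $K$. So $\eta\mapsto\operatorname{Res}_D(\eta/h)$ maps $L^m\omega_U=hL^{m-1}\omega_U(D)$ onto $\mathfrak a^{m-1}\omega_D$, and the upper bound in Lemma~\ref{lem:sandwich} gives $Q_m\subseteq M_m$. Put $C_m=M_m/Q_m$. By \eqref{eq:rules}, $s_iQ_m\subseteq Q_{m+1}$, so multiplication by $s_i$ induces maps $s_i\colon C_m\to C_{m+1}$. Reducing modulo $h$ we obtain, for $n\ge1$,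
\begin{equation}\label{eq:modh}
\operatorname{adj}(I^{n+1})=I\operatorname{adj}(I^n)\quad\Longrightarrow\quad Q_{n+1}=s_1Q_n+s_2Q_n .
\end{equation}

Condition (N) concerns the $M_m$, while \eqref{eq:modh} concerns the $Q_m$, and we cannot compute $C_m$ in general. We show that $C_1=0$ and that $C_m=0$ for large $m$. The conjectured equalities themselves then force $C_m=0$ in the intermediate range.

\begin{lemma}\label{lem:C1}
If {\rm(V1)} holds, then $C_1=0$.
\end{lemma}

The form is lifted on the regular model $X$, where $I$ is not yet invertible, and we must show that the lift is divisible by $\mathfrak b$ along every $v$. If $\Gamma$ is regular, this says that the blow-up of a regular center of codimension two has a Jacobian vanishing on the exceptional divisor. In general we use that one generator of $\mathfrak b$ is a regular parameter.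

\begin{proof}
Let $\mu\in M_1=H^0(D,\omega_D)$. By (V1) and the residue sequence on $X$, $\mu=\operatorname{Res}_D\theta$ for some $\theta\in H^0(X,\omega_X(D))$. Put $\eta=h\theta\in H^0(X,\omega_X(-E))$. Then $\operatorname{Res}_D(\eta/h)=\mu$, and it remains to show $\eta\in W_1$.

Let $v$ be a prime divisor with center $y\in X$. We have $\eta\in\varepsilon\,\omega_{X,y}$ and $IR_v=\varepsilon\,\mathfrak b_yR_v$, so it suffices to prove $\omega_{X,y}\subseteq\mathfrak b_y\Lambda_v$. If $y\notin\Gamma$, then $\mathfrak b_y=\mathcal O_{X,y}$ and the inclusion is $\omega_{X,y}\subseteq\Lambda_v$. Let $y\in\Gamma$. By (F4), $\omega_{X,y}$ is generated by $dw\wedge\zeta$ with $\zeta=dw_2\wedge\dots\wedge dw_d$ and $w_i\in\mathcal O_{X,y}$. Let $t$ be a uniformizer of $R_v$ and $\kappa_v$ its residue field. Since $w\in\mathfrak m_y\subseteq\mathfrak m_v$, we have $w=ut^a$ with $u$ a unit and $a\ge1$, and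
\[
dw\wedge\zeta=t^a\,du\wedge\zeta+a\,u\,t^{a-1}\,dt\wedge\zeta .
\]
We claim $dt\wedge\zeta\in t\Lambda_v$. Since $\Omega_{\kappa_v/k}=(\Omega_{R_v/k}\otimes\kappa_v)/(dt)$, the map $dt\wedge-\colon\Omega^{d-1}_{R_v/k}\to\Lambda_v/t\Lambda_v$ factors through $\Omega^{d-1}_{\kappa_v/k}$. The image of $\zeta$ there is $d\bar w_2\wedge\dots\wedge d\bar w_d$, which comes from $\Omega^{d-1}_{\kappa(y)/k}$. The regular sequence $w,\gamma$ lies in $\mathfrak m_y$, so $\dim\mathcal O_{X,y}\ge2$ and $\operatorname{trdeg}_k\kappa(y)\le d-2$ by (F2). As $k$ is perfect, $\Omega^{d-1}_{\kappa(y)/k}=0$ by (F1). This proves the claim, and so $\omega_{X,y}\subseteq t^a\Lambda_v=w\Lambda_v\subseteq\mathfrak b_y\Lambda_v$.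
\end{proof}

\begin{lemma}\label{lem:Clarge}
If {\rm(V2)} holds, then $C_m=0$ for $m\gg0$.
\end{lemma}

\begin{proof}
By the lower bound in Lemma~\ref{lem:sandwich} it suffices to show that $\eta\mapsto\operatorname{Res}_D(\eta/h)$ maps $H^0(Y,L^mN)$ onto $M_m$ for $m\gg0$. The sheaf $L$ is only globally generated, so we push forward to $\mathbb P^2_R$, where Serre vanishing is available. The sequence
\[
0\to N\xrightarrow{\,h\,}LN\xrightarrow{\operatorname{Res}_D(-/h)}\omega_D\to0
\]
is exact on $Y$: on $U$ it is the residue sequence, and off $D$ we have $L=(h)$. The morphism $\rho$ is proper, $\rho^*\mathcal O(1)=L$, $\rho^*T_0=h$ and $\rho|_D=\iota\psi$. So we get an exact sequence of coherent sheaves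
\[
\rho_*(LN)\to\iota_*\psi_*\omega_D\to R^1\rho_*N\xrightarrow{\,T_0\,}(R^1\rho_*N)(1)\to\iota_*R^1\psi_*\omega_D=0,
\]
the last equality by (V2). At a point $t$ of the line $\{T_0=0\}$, the surjective map $T_0$ is multiplication by an element of the maximal ideal of $\mathcal O_{\mathbb P^2_R,t}$, so $(R^1\rho_*N)_t=0$ by Nakayama's lemma. Off the line, $\iota_*\psi_*\omega_D=0$. Hence
\[
0\to\rho_*N\to\rho_*(LN)\to\iota_*\psi_*\omega_D\to0
\]
is exact. Twist by $\mathcal O(m-1)$ and take global sections. By the projection formula and the isomorphism $L|_D\cong\mathfrak a$, the second map becomes $H^0(Y,L^mN)\to M_m$, $\eta\mapsto\operatorname{Res}_D(\eta/h)$. Its cokernel embeds in $H^1(\mathbb P^2_R,(\rho_*N)(m-1))$, which is zero for $m\gg0$ by Serre vanishing.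
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:criterion}]
Suppose $\operatorname{adj}(I^{n+1})=I\operatorname{adj}(I^n)$ for all $n\ge2$. By \eqref{eq:modh}, $Q_{m+1}=s_1Q_m+s_2Q_m$ for all $m\ge2$.

We show by induction that $s_1\colon C_m\to C_{m+1}$ is injective for all $m\ge1$. For $m=1$ this holds because $C_1=0$ by Lemma~\ref{lem:C1}. Let $m\ge2$ and let $c\in C_m$ with $s_1c=0$, represented by $\mu_0\in M_m$. Then $s_1\mu_0\in Q_{m+1}$, so $s_1\mu_0=s_1q_1+s_2q_2$ with $q_1,q_2\in Q_m$. The form $\mu_1=\mu_0-q_1$ also represents $c$, and $s_1\mu_1-s_2q_2=0$. Lemma~\ref{lem:koszul}(a), applied to $\mathcal F=\mathfrak a^{m-1}\omega_D$, gives $\mu\in M_{m-1}$ with $\mu_1=s_2\mu$ and $q_2=s_1\mu$. The class $c'\in C_{m-1}$ of $\mu$ satisfies $s_1c'=0$, because $s_1\mu=q_2\in Q_m$. By induction $c'=0$, and so $c=s_2c'=0$.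

Thus each $C_m$ embeds in $C_{m'}$ for all $m'\ge m$, and Lemma~\ref{lem:Clarge} gives $C_m=0$, that is $Q_m=M_m$, for all $m\ge1$. Therefore $M_3=Q_3=s_1Q_2+s_2Q_2=s_1M_2+s_2M_2$. But Lemma~\ref{lem:koszul}(b), applied to $\mathcal F=\mathfrak a\,\omega_D$, identifies $M_3/(s_1M_2+s_2M_2)$ with the group of classes in $H^1(D,\omega_D)$ killed by $s_1$ and $s_2$, which is nonzero by (N). This is a contradiction.
\end{proof}

\begin{remark}
The induction uses the equality for every $n\ge2$, so the proof does not determine an exponent at which it fails. If $C_2=C_3=0$, as in \S\ref{sub:toy}, the last step shows that it fails for $n=2$ whenever (N) holds.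
\end{remark}

\section{A surface in $\mathbb P^3$ that violates vanishing}\label{sec:surface}

From now on $k$ is algebraically closed of characteristic $p>0$. We start from the following theorem.

\begin{theorem}[Raynaud \cite{Raynaud}]\label{thm:raynaud}
There are a smooth projective surface $S_0$ over $k$ and an ample invertible sheaf $\mathcal H$ on $S_0$ with $H^1(S_0,\mathcal H^{-1})\ne0$.
\end{theorem}

For the cone over the surface to be birational to a hypersurface in $\mathbb A^4$, the sheaf with nonvanishing $H^1$ must be the pullback of $\mathcal O(-1)$ under a birational map to a surface in $\mathbb P^3$. The sheaf $\mathcal H$ need not have enough sections, and we cannot replace it by a large power, since $H^1(S_0,\mathcal H^{-m})=0$ for $m\gg0$ by Serre duality and Serre vanishing. Instead we keep $\mathcal H$ and change the surface: we extract roots of sections of powers of $\mathcal H$. The nonvanishing survives if the degrees are prime to $p$.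

\begin{lemma}\label{lem:trace}
Let $f\colon S''\to S'$ be a finite surjective morphism of normal integral surfaces whose degree $\delta$ is prime to $p$. Then $H^1(S',\mathcal E)\to H^1(S'',f^*\mathcal E)$ is injective for every invertible sheaf $\mathcal E$ on $S'$.
\end{lemma}

\begin{proof}
The trace of $K(S'')/K(S')$ maps $f_*\mathcal O_{S''}$ to $\mathcal O_{S'}$, because the trace of an integral element is integral and $S'$ is normal. So $\delta^{-1}\operatorname{Tr}$ splits $\mathcal O_{S'}\to f_*\mathcal O_{S''}$, and $\mathcal E$ is a direct summand of $\mathcal E\otimes f_*\mathcal O_{S''}=f_*f^*\mathcal E$. Since $f$ is affine, $H^1(S',f_*f^*\mathcal E)=H^1(S'',f^*\mathcal E)$.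
\end{proof}

Recall that if a field $F$ contains $k$ and $m$ is prime to $p$, then an extension $F(y_1,\dots,y_a)$ with $0\ne y_i^m\in F$ is Galois, and $\tau\mapsto(\tau(y_i)/y_i)_i$ embeds its group in the $a$-th power of the group of $m$-th roots of unity. So its degree is prime to $p$.

\begin{proposition}\label{prop:normal}
There are a normal projective surface $S_2$ and a finite morphism $\nu\colon S_2\to\mathbb P^3$, birational onto its image $F$, with $H^1(S_2,\nu^*\mathcal O(-1))\ne0$.
\end{proposition}

\begin{proof}
\emph{First cover: one section.} Choose $m$ prime to $p$ and $0\ne\sigma_0\in H^0(S_0,\mathcal H^m)$; all large $m$ admit such a section. Let $s$ be a nonzero rational section of $\mathcal H$, and let $S_1$ be the normalization of $S_0$ in $K(S_0)(y_0)$, where $y_0^m=\sigma_0/s^m$. The pullback $\mathcal H_1$ of $\mathcal H$ to $S_1$ is ample, and $H^1(S_1,\mathcal H_1^{-1})\ne0$ by Lemma~\ref{lem:trace}. The rational section $y_0s$ of $\mathcal H_1$ is regular, because its $m$-th power $\sigma_0$ is regular and $S_1$ is normal. Its divisor $B$ is an effective ample Cartier divisor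 with $\mathcal O(B)\cong\mathcal H_1$.

\emph{Three functions.} Choose $m'$ prime to $p$ with $m'B$ very ample, and let $1,c_1,\dots,c_M$ be a basis of $H^0(S_1,\mathcal O(m'B))\subset K_1:=K(S_1)$. Then $K_1=k(c_1,\dots,c_M)$. As a section of $\mathcal O(m'B)$, the function $1$ vanishes exactly on the curve $B$, so the sections $c_j$ have no common zero on $B$. We choose $\varphi_1,\varphi_2,\varphi_3$ successively in the $k$-span $V$ of the $c_j$, each outside finitely many proper subspaces; this is possible since $k$ is infinite.
\begin{itemize}
\item Choose $\varphi_1$ with $d\varphi_1\ne0$ and not vanishing identically, as a section, on any component of $B$. Then $\varphi_1$ has finitely many zeros on $B$.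
\item Choose $\varphi_2$ nonzero at each of these zeros and with $d\varphi_1\wedge d\varphi_2\ne0$. The second condition excludes a proper subspace because the $dc_j$ span $\Omega_{K_1/k}$, which has dimension $2$ over $K_1$ by (F1). With $K_0=k(\varphi_1,\varphi_2)$ we get $\Omega_{K_1/K_0}=0$, so $K_1$ is finite and separable over $K_0$.
\item Two distinct $K_0$-embeddings of $K_1$ into an algebraic closure differ on some $c_j$, so they agree only on a proper subspace of $V$. Choose $\varphi_3\ne0$ outside all these subspaces. Then $\varphi_3$ has $[K_1:K_0]$ distinct conjugates and $K_1=K_0(\varphi_3)$.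
\end{itemize}
Thus $K_1=k(\varphi_1,\varphi_2,\varphi_3)$, and the sections $1,\varphi_1,\varphi_2,\varphi_3$ of $\mathcal O(m'B)$ have no common zero.

\emph{Second cover: four sections.} Let $K_2=K_1(y_1,y_2,y_3)$ with $y_i^{m'}=\varphi_i$, let $f\colon S_2\to S_1$ be the normalization of $S_1$ in $K_2$, and let $B'=f^*B$. The degree of $f$ is prime to $p$, so $H^1(S_2,\mathcal O(-B'))\ne0$ by Lemma~\ref{lem:trace}. From $m'\operatorname{div}(y_i)=f^*\operatorname{div}(\varphi_i)\ge-m'B'$ we get $y_i\in H^0(S_2,\mathcal O(B'))$. The sections $1,y_1,y_2,y_3$ of $\mathcal O(B')$ have no common zero, since their $m'$-th powers have none. They define $\nu\colon S_2\to\mathbb P^3$ with $\nu^*\mathcal O(1)=\mathcal O(B')$. This sheaf is ample, so $\nu$ contracts no curve and is finite. The function field of the image is $k(y_1,y_2,y_3)$, which contains $k(\varphi_1,\varphi_2,\varphi_3)=K_1$ and therefore equals $K_2$.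
\end{proof}

The setting of \S\ref{sub:setting} asks for a regular ambient model, a regular strict transform, and a map to $\mathbb P^1$. The first two come from embedded resolution of surfaces, due to Abhyankar and to Cossart, Jannsen and Saito.

\begin{theorem}[Embedded resolution \cite{CJS}]\label{thm:res}
For a reduced surface $F$ in a smooth threefold over $k$ there is a finite sequence of blow-ups with regular centers of codimension $\ge2$ after which the strict transform of $F$ is regular.
\end{theorem}

Apply this to $F\subset\mathbb P^3$ from Proposition~\ref{prop:normal}. Choose a nonconstant rational map from the smooth strict transform to $\mathbb P^1$ and remove its indeterminacies by blowing up points of the surface. Blow up the same points in the ambient threefold; the strict transform of the surface is each time its blow-up at the point. We obtain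
\begin{itemize}
\item a composition $\beta\colon P\to\mathbb P^3$ of blow-ups along smooth centers of codimension $\ge2$, with $P$ a smooth projective threefold;
\item the strict transform $S\subset P$ of $F$, a smooth irreducible surface, with a surjective morphism $\pi\colon S\to\mathbb P^1$.
\end{itemize}
Let $H=\beta^*\mathcal O(1)$, and write $H$ also for its restriction to $S$ and for its divisor class. On $S$ it is globally generated, hence nef ($H\cdot\Delta\ge0$ for every curve $\Delta$), and $H^2=\deg F>0$ because $S\to F$ is birational.

\begin{proposition}\label{prop:surface}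
\begin{enumerate}
\item[(a)] $H^1(P,\omega_P\otimes H^j)=0$ for all $j\ge1$.
\item[(b)] $H^1(S,\omega_S\otimes H)\ne0$.
\item[(c)] $R^1\pi_*(\omega_S\otimes H^j)=0$ for all $j\ge1$.
\item[(d)] $H^1(S,\omega_S\otimes H\otimes\pi^*\mathcal O(b))=0$ for some $b\ge1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) For the blow-up of a smooth variety along a smooth center the higher direct images of $\mathcal O$ vanish, so $R\beta_*\mathcal O_P=\mathcal O_{\mathbb P^3}$. By Serre duality and the projection formula, $H^1(P,\omega_P\otimes H^j)$ is dual to $H^2(P,H^{-j})=H^2(\mathbb P^3,\mathcal O(-j))=0$.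

(b) The finite birational map $S_2\to F$ is the normalization, so $S\to F$ factors through a proper birational morphism $\sigma\colon S\to S_2$, and $\sigma_*\mathcal O_S=\mathcal O_{S_2}$ since $S_2$ is normal. By the Leray spectral sequence, $H^1(S_2,\nu^*\mathcal O(-1))\neq0$ injects into $H^1(S,H^{-1})$, which is dual to $H^1(S,\omega_S\otimes H)$.

(c) Let $\mathcal F=\omega_S\otimes H^j$, let $c\in\mathbb P^1$ be a closed point with local parameter $t$, and let $\Phi=\pi^*(c)$ be the fiber, an effective divisor. The fibers of $\pi$ are curves, so $R^2\pi_*=0$, and the sequence $0\to\mathcal F\xrightarrow{t}\mathcal F\to\mathcal F|_\Phi\to0$ near $\Phi$ gives $(R^1\pi_*\mathcal F)_c/t(R^1\pi_*\mathcal F)_c\cong H^1(\Phi,\mathcal F|_\Phi)$. By Nakayama's lemma it suffices to show that this group vanishes. The sheaf $\mathcal O(\Phi)|_\Phi$ is trivial, since $\Phi$ is linearly equivalent to a disjoint fiber. Hence the dualizing sheaf is $\omega_\Phi=\omega_S(\Phi)|_\Phi\cong\omega_S|_\Phi$, $\Phi\cdot\Delta=0$ for every component $\Delta$ of $\Phi$, and $H^1(\Phi,\mathcal F|_\Phi)$ is dual to $H^0(\Phi,H^{-j}|_\Phi)$.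

Suppose $0\ne s\in H^0(\Phi,H^{-j}|_\Phi)$. The fiber may be nonreduced and $s$ may vanish on the reduced fiber, so we first divide out as much of the vanishing as possible. Let $Z_1$ be maximal among the divisors $0\le Z_1\le\Phi$ with $s|_{Z_1}=0$. Then $Z_2=\Phi-Z_1$ is effective and nonzero. Let $\Delta\le Z_2$ be a prime divisor. By maximality $s|_{Z_1+\Delta}\ne0$, and by the exact sequence
\[
0\to\mathcal O_\Delta(-Z_1)\to\mathcal O_{Z_1+\Delta}\to\mathcal O_{Z_1}\to0
\]
it is a nonzero section of $H^{-j}(-Z_1)|_\Delta$. On the integral curve $\Delta$ this forces $(-jH-Z_1)\cdot\Delta\ge0$. Summing with the multiplicities of $Z_2$, and using $Z_1\cdot Z_2=(\Phi-Z_2)\cdot Z_2=-Z_2^2$, we get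
\[
0\le jH\cdot Z_2\le Z_2^2 .
\]
The Hodge index theorem says: if $B_1^2>0$ and $B_1\cdot B_2=0$, then $B_2^2\le0$, with equality only if $B_2$ is numerically trivial. A nonzero effective divisor is not numerically trivial, since it has positive degree against an ample class. If $Z_2^2>0$, then $Z_2\cdot\Phi=0=\Phi^2$ makes $\Phi$ numerically trivial, which is impossible. So $Z_2^2=0$ and $H\cdot Z_2=0$. Since $H^2>0$, this makes $Z_2$ numerically trivial, which is impossible as well.

(d) By Serre vanishing choose $b\ge1$ with $H^1(\mathbb P^1,\pi_*(\omega_S\otimes H)(b))=0$. By (c) and the Leray spectral sequence this group is the one in (d).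
\end{proof}

Let $s_1,s_2\in H^0(S,\pi^*\mathcal O(b))$ be the pullbacks of the $b$-th powers of the two coordinates of $\mathbb P^1$. They are nonzero and have no common zero, and by (d) they kill every class in the group (b). The morphism $\pi_b=[s_1:s_2]\colon S\to\mathbb P^1$ is $\pi$ followed by a finite surjective map $\mathbb P^1\to\mathbb P^1$.

\section{The cone and the proof of Theorem~\ref{thm:main}}\label{sec:cone}

Let $R=k[x_0,\dots,x_3,z_1,\dots,z_r]_{(x,z)}$ as in Theorem~\ref{thm:main}; the variables $z_i$ only raise the dimension from $4$ to $d$.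

\subsection{Cohomology of cones}

Let $Z\to\mathbb P^3$ be a morphism from a smooth variety, $H$ the pullback of $\mathcal O(1)$, and
\[
C(Z)=\operatorname{Spec}_Z\Big(\bigoplus_{j\ge0}H^j\Big),
\]
the total space of $H^{-1}$. Over an open set where $t$ generates $H$, it is a product with $\mathbb A^1$, with fiber coordinate $t$. The sections $x_i$ of $H$ are functions of degree one on $C(Z)$ and define $C(Z)\to\mathbb A^4$. For $Z=\mathbb P^3$ this is the blow-up of the origin, and in general $C(Z)=Z\times_{\mathbb P^3}C(\mathbb P^3)$. Put
\[
C(Z)_R=(C(Z)\times\mathbb A^r)\times_{\mathbb A^d}\operatorname{Spec}R,\qquad q\colon C(Z)_R\to Z .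
\]
The relative differentials of $C(Z)\to Z$ are generated by $dt$, and $d(ut)=u\,dt$ for a unit $u$ on $Z$, so they are the pullback of $H$. Hence the sheaf $\omega$ of top-degree differentials of $C(Z)_R$ over $k$ is $q^*(\omega_Z\otimes H)$. Since $C(Z)\times\mathbb A^r\to Z$ is affine and localization is flat, for every invertible sheaf $\mathcal E$ on $Z$
\begin{equation}\label{eq:cone}
H^1\big(C(Z)_R,\omega\otimes q^*\mathcal E\big)=\Big(\bigoplus_{j\ge1}H^1(Z,\omega_Z\otimes H^j\otimes\mathcal E)\otimes_kk[z]\Big)_{(x,z)},
\end{equation}
where $x_i$ raises the degree $j$ by one.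

\subsection{The three conditions}

Let $X=C(P)_R$. The map $C(P)\to C(\mathbb P^3)$ is the base change of $\beta$ along the line bundle $C(\mathbb P^3)\to\mathbb P^3$, so it is projective and birational. Hence $f\colon X\to\operatorname{Spec}R$ is a regular model. Let $h\in k[x_0,\dots,x_3]$ be the irreducible form of degree $e$ defining $F$; it is a prime element of $R$. Write $\beta^*F=S+E_F$, where $E_F$ is effective and $\dim\beta(E_F)\le1$, and let $P_0=\{t=0\}\subset X$ be the zero section. Locally $h=h't^e$ with $h'$ an equation of $\beta^*F$ on $P$, so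
\[
\operatorname{div}_X(h)=D+E,\qquad D=q^*S=C(S)_R,\qquad E=eP_0+q^*E_F .
\]
The set $f(P_0)=\{x=0\}$ has codimension $4$, and $f(q^{-1}E_F)$ lies in the locus defined by the cone over $\beta(E_F)$, of codimension $\ge2$. So the strict transform of $V(h)$, which is a component of $\operatorname{div}_X(h)$ dominating $V(h)$, is the regular integral divisor $D$. Let $\mathcal L=q^*\pi^*\mathcal O(b)$ on $D$, generated by the pullbacks of $s_1,s_2$. We are in the setting of \S\ref{sub:setting}, and $\psi\colon D\to\mathbb P^1_R$ is induced by $\pi_b\circ q$.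

\begin{lemma}\label{lem:conditions}
Conditions {\rm(V1)}, {\rm(V2)} and {\rm(N)} hold.
\end{lemma}

\begin{proof}
(V1) follows from \eqref{eq:cone} for $Z=P$ and Proposition~\ref{prop:surface}(a).

(V2) Let $V\subseteq\mathbb P^1$ be an affine open set. Then $\pi_b^{-1}(V)=\pi^{-1}(V')$, where $V'$ is the preimage of $V$ under a finite map, hence affine. The sections of $R^1\psi_*\omega_D$ over $V_R$ form the group \eqref{eq:cone} for $Z=\pi^{-1}(V')$ and $\mathcal E=\mathcal O$. Its summands are $H^1(\pi^{-1}(V'),\omega_S\otimes H^j)=H^0(V',R^1\pi_*(\omega_S\otimes H^j))$, and they vanish by Proposition~\ref{prop:surface}(c).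

(N) Take $0\ne\xi\in H^1(S,\omega_S\otimes H)$, placed in degree $j=1$ of \eqref{eq:cone} for $Z=S$. It must survive the localization. Let $g\in k[x,z]\setminus(x,z)$ and let $g_0\in k[z]$ be its part of $x$-degree $0$; then $g_0(0)\ne0$. The degree-one component of $g\xi$ is $\xi\otimes g_0\ne0$, so $g\xi\ne0$. Hence $\xi\ne0$ in $H^1(D,\omega_D)$. The classes $s_i\xi$ come from $H^1(S,\omega_S\otimes H\otimes\pi^*\mathcal O(b))$, which is zero by Proposition~\ref{prop:surface}(d).
\end{proof}

Let $I=(h,a_1,a_2)$, $\Gamma$, $Y$ and $\rho$ be as in \S\S\ref{sub:setting}--\ref{sub:Y}. Since $\ell(I)\le3$, Proposition~\ref{prop:criterion} and Lemma~\ref{lem:conditions} already contradict the conjecture, as $n\ge2\ge\ell(I)-1$. It remains to compute $\ell(I)$.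

\subsection{The analytic spread}

\begin{lemma}\label{lem:spread}
$\ell(I)=3$.
\end{lemma}

\begin{proof}
The generators $h,a_1,a_2$ embed $\operatorname{Proj}R[It]$ in $\mathbb P^2_R$. Since $I\mathcal O_Y$ is invertible, $\rho$ factors through $\operatorname{Proj}R[It]$. So it suffices to show that the closed fiber of $Y$ maps onto $\mathbb P^2_k$: then the closed fiber of the blow-up has dimension $2$, and $\ell(I)=3$.

Let $\Pi=P_0\cap\{z=0\}\cong P$ and $\Sigma=\Pi\cap D\cong S$. Both are irreducible closed subsets of $X$ over the closed point of $\operatorname{Spec}R$, and $\Pi\not\subseteq D$. Let $\Sigma_Y\subset D_Y$ be the copy of $\Sigma$ in $Y$ given by Lemma~\ref{lem:Y}. Since $\psi|_\Sigma=\pi_b$ is surjective, $\rho(\Sigma_Y)$ is the line $\{T_0=0\}\subset\mathbb P^2_k$. We find an irreducible closed subset $G$ of the closed fiber of $Y$ with $\Sigma_Y\subseteq G\not\subseteq D_Y$.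

If $\Sigma\not\subseteq\Gamma$, let $G$ be the closure in $Y$ of $\Pi\setminus\Gamma$, using that $Y\to X$ is an isomorphism off $\Gamma$. It is irreducible, it contains the nonempty set $\Pi\setminus D$, which is disjoint from $D_Y$, and it contains $\Sigma\setminus\Gamma$, which is dense in $\Sigma_Y$.

If $\Sigma\subseteq\Gamma$, let $G$ be the preimage of $\Sigma$ in $Y$. Locally $Y$ is defined by $\gamma T=wT'$ in $X\times\mathbb P^1$, and $w,\gamma$ vanish on $\Sigma$. So $G$ is a $\mathbb P^1$-bundle over $\Sigma$, hence irreducible. It contains $\Sigma_Y$, and each fiber meets $D_Y$ in only one point because $D_Y\to D$ is an isomorphism.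

In both cases $\rho(G)\subseteq\mathbb P^2_k$ is irreducible and closed and contains the line. It is not contained in the line, because $G\not\subseteq D_Y=\rho^{-1}(T_0=0)$. Hence $\rho(G)=\mathbb P^2_k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The ring $R$ is regular local, essentially of finite type over the perfect field $k$, with infinite residue field $k$. By Lemma~\ref{lem:conditions} and Proposition~\ref{prop:criterion}, the ideal $I=(h,a_1,a_2)$ satisfies $\operatorname{adj}(I^{n+1})\ne I\operatorname{adj}(I^n)$ for some $n\ge2$, and $\ell(I)=3$ by Lemma~\ref{lem:spread}.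
\end{proof}

\begin{remark}
The hypothesis $p>0$ is used only through Theorem~\ref{thm:raynaud}, which supplies the class $\xi$ in (N). The condition that the degrees of the two covers be prime to $p$ serves only to carry this class from $S_0$ to $S_2$. The vanishing statements (V1) and (V2) are proved without reference to the characteristic: (V1) reduces to the cohomology of $\mathbb P^3$, and (V2) to intersection numbers on the fibers of $\pi$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CR}
Chatzistamatiou and R\"ulling,
\emph{Higher direct images of the structure sheaf in positive characteristic},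
Algebra \& Number Theory 5 (2011).

\bibitem{CJS}
Cossart, Jannsen and Saito,
Lecture Notes in Mathematics 2270.

\bibitem{DDV}
Clare D'Cruz, Saipriya Dubey and Jugal K. Verma,
\emph{On the core and adjoint of the product of complete ideals in two-dimensional regular local rings},
arXiv:2506.14228 (2025).

\bibitem{Raynaud}
Raynaud,
\emph{Contre-exemple au ``vanishing theorem'' en caract\'eristique $p>0$},
in: C.~P.~Ramanujam -- A Tribute, 1978.

\end{thebibliography}
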